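\title{The sharp lower bound for the Yamabe invariants of LeBrun's monopole metrics}

\begin{abstract}
LeBrun's hyperbolic monopole construction attaches to $n$ distinct points of hyperbolic $3$-space a self-dual conformal class on $n\#\mathbb{CP}^2$. We prove that for $n\ge2$ the Yamabe invariant of every such class is strictly larger than $8\pi\sqrt6/\sqrt n$, the orbifold Yamabe invariant of the round $S^4/\mathbb Z_n$, and that this value is approached when the points collide. This confirms a conjecture of Viaclovsky. For $n=2$ the bound comes from the Chern--Gauss--Bonnet and signature formulas. For $n\ge3$ we prove the sharp inequality for circle-invariant test functions and then rule out symmetry breaking by a Sturm comparison argument in the circle variable. For $n\ge3$ we also treat the orbifolds given by multiple points, and we show that the bound is approached only when all points collide.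
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $M$ be a compact $4$-manifold with a conformal class $[g]$. Its \emph{Yamabe invariant} is
\begin{equation}\label{eq:yamabe}
Y(M,[g])=\inf_{\tilde g\in[g]}\frac{\int_M R_{\tilde g}\,dV_{\tilde g}}{\mathrm{Vol}(\tilde g)^{1/2}},
\end{equation}
where $R$ is scalar curvature. The quotient does not change under constant rescaling, so $Y$ is the least total scalar curvature of a unit-volume metric in the class. On the sphere $S^4$ the round metric $g_S$, with $R=12$ and volume $8\pi^2/3$, attains the infimum in its class, so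
\[
Y(S^4,[g_S])=\Lambda:=8\pi\sqrt6 .
\]
The definition extends to compact $4$-orbifolds with isolated singular points. Such a point has a neighborhood $B/G$, where $G$ is a finite group acting linearly on a ball $B\subset\mathbb R^4$ and freely off the origin; metrics and functions are called smooth if they lift to smooth $G$-invariant objects on $B$. The infimum \eqref{eq:yamabe} over smooth metrics in this sense is denoted $Y_{orb}$.

The basic example is $S^4/\mathbb Z_n$, where the cyclic group $\mathbb Z_n\subset SU(2)$ acts on $\mathbb R^4=\mathbb C^2$ and hence on $S^4=\mathbb R^4\cup\{\infty\}$; the quotient has two singular points. Pulling a metric back to $S^4$ multiplies $\int R\,dV$ by $n$ and $\mathrm{Vol}^{1/2}$ by $\sqrt n$. Each quotient \eqref{eq:yamabe} on $S^4/\mathbb Z_n$ is therefore $n^{-1/2}$ times a quotient on $S^4$, and $g_S$ is itself invariant, so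
\begin{equation}\label{eq:Lambdan}
Y_{orb}(S^4/\mathbb Z_n,[g_S])=\Lambda_n:=\frac{\Lambda}{\sqrt n}=\frac{8\pi\sqrt6}{\sqrt n}.
\end{equation}

We recall LeBrun's hyperbolic monopole construction \cite{LeBrun}. Let $\mathcal H^3$ be hyperbolic $3$-space with metric $h$ and volume element $dh$. For $p\in\mathcal H^3$ put $r_p=\mathrm{dist}(p,\cdot)$ and
\[
\Gamma_p=\frac1{e^{2r_p}-1}=\tfrac12(\coth r_p-1).
\]
Since $\sinh^2 r\cdot\frac{d}{dr}\,\frac12\coth r=-\frac12$ is constant, $\Gamma_p$ is harmonic away from $p$, and the integral of $*d\Gamma_p$ over any sphere centered at $p$ is $-2\pi$. Given \emph{monopole points} $p_1,\dots,p_n$, let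
\[
V=1+\sum_{j=1}^n\Gamma_{p_j}.
\]
The $2$-form $*dV$ is closed with periods in $2\pi\mathbb Z$, and there is a principal $U(1)$-bundle $P\to\mathcal H^3\setminus\{p_j\}$, with fiber coordinate $\theta\in\mathbb R/2\pi$ and connection form $\omega$, such that $d\omega=\pm*dV$. Put
\[
g_0=Vh+V^{-1}\omega^2\quad\text{on }P .
\]
If the $p_j$ are distinct, the conformal class $[g_0]$ extends smoothly to the compact manifold $M=P\cup\{n\text{ points}\}\cup S^2$, which is $n\#\mathbb{CP}^2$, and it is self-dual: the anti-self-dual part $\mathcal W^-$ of the Weyl tensor vanishes. This is a \emph{LeBrun class}. If some points coincide, the same construction gives a compact orbifold $M$, in which a point of multiplicity $n_j\ge2$ produces a singular point of type $\mathbb Z_{n_j}\subset SU(2)$; we then speak of a \emph{LeBrun orbifold class}.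

Let $g_{FS}$ be the Fubini--Study metric. Viaclovsky \cite{Via} proved the following.
\begin{enumerate}
\item[(i)] Every LeBrun class on $n\#\mathbb{CP}^2$ has $Y(M,[g])\le Y(\mathbb{CP}^2,[g_{FS}])=12\pi\sqrt2$, with strict inequality for $n\ge2$.
\item[(ii)] For each compact $\mathcal K\subset\mathcal H^3$ there is $\delta_n>0$, depending only on $n$ and $\mathcal K$, with $Y(M,[g])\ge\delta_n$ for every LeBrun class whose monopole points lie in $\mathcal K$.
\item[(iii)] For $n=2,3$ a uniform positive lower bound holds with no compactness assumption.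
\end{enumerate}
The sharp constant in (ii) was left open in \cite{Via}, where it is conjectured that one can take $\delta_n=Y_{orb}(S^4/\mathbb Z_n,[g_S])$, with no compact set $\mathcal K$. The question is thus whether, for $n\ge2$, the infimum of $Y$ over all LeBrun classes on $n\#\mathbb{CP}^2$ equals $\Lambda_n$.

\subsection*{Results}
The answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge2$.
\begin{enumerate}
\item[(a)] Every LeBrun class on $M=n\#\mathbb{CP}^2$ satisfies $Y(M,[g])>\Lambda_n$.
\item[(b)] If $[g_i]$ are LeBrun classes on $M$ and the diameters of their sets of monopole points tend to $0$, then $Y(M,[g_i])\to\Lambda_n$.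
\end{enumerate}
Hence the infimum of $Y(M,[g])$ over all LeBrun classes is $\Lambda_n=Y_{orb}(S^4/\mathbb Z_n,[g_S])$, and it is not attained.
\end{theorem}

In particular, the optimal constant in (ii) is $\Lambda_n$ for every compact $\mathcal K$ with an accumulation point, since such a set contains $n$ distinct points of arbitrarily small diameter. For $n\ge3$ the method gives more.

\begin{theorem}\label{thm:more}
Let $n\ge3$.
\begin{enumerate}
\item[(a)] Let $p_1,\dots,p_n$ be monopole points, not necessarily distinct, let $g$ be a smooth metric in the LeBrun class or LeBrun orbifold class on $M$, and put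
\[
W=\frac{\sqrt3\,\pi}{16}+\frac1n\sum_{j=1}^n\Gamma_{p_j}.
\]
Then for all $v\in H^1(M)$
\begin{equation}\label{eq:weighted}
\int_M\big(6|\nabla v|_g^2+R_gv^2\big)\,dV_g\ \ge\ \Lambda\Big(\int_Mv^4\,\frac WV\,dV_g\Big)^{1/2}.
\end{equation}
Every LeBrun orbifold class with total multiplicity $n$ has $Y_{orb}\ge\Lambda_n$. If all points coincide, then $Y_{orb}=\Lambda_n$ and the infimum is not attained.
\item[(b)] For a sequence of LeBrun classes on $M=n\#\mathbb{CP}^2$, $Y(M,[g_i])\to\Lambda_n$ if and only if the diameters of the sets of monopole points tend to $0$.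
\end{enumerate}
\end{theorem}

\subsection*{Why $\Lambda_n$, and where the difficulty lies}
When the $n$ points collide at $p$, the potential tends to $1+n\Gamma_p$, which behaves like $n/2r$ near $p$. Replace $h$ by the flat metric $dr^2+r^2g_{S^2}$ and $V$ by $n/2r$. Then $d\omega=\pm\frac n2\,dA_{S^2}$, and the substitution $r=\rho^2/2n$ turns $g_0$ into
\[
d\rho^2+\rho^2\big(\tfrac14g_{S^2}+(\omega/n)^2\big).
\]
The round $S^3$ is $\frac14g_{S^2}+\sigma^2$ with $d\sigma=\pm\frac12dA_{S^2}$ and Hopf fibers of length $2\pi$; here the fibers have length $2\pi/n$. So the model is the flat cone $\mathbb C^2/\mathbb Z_n$, which is conformal to $S^4/\mathbb Z_n$ minus a point. A test function living at a scale much larger than the cluster of points and much smaller than $1$ sees only this cone, and one expects $\inf Y\le\Lambda_n$. Proposition~\ref{prop:upper} makes this explicit.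

The content of Theorem~\ref{thm:main} is that nothing does worse, wherever the points lie. The class is circle-invariant, and for circle-invariant test functions the lower bound is an inequality on $\mathcal H^3$ that yields to symmetrization (Section~\ref{sec:H3}). But an invariant variational problem may have only non-invariant minimizers, and this must be excluded with the sharp constant intact. We first replace the twisted bundle $P$ by a product (Section~\ref{sec:untwist}). On the product we show that a minimizer with small quotient cannot depend on $\theta$ (Section~\ref{sec:sym}): its $\theta$-derivative would satisfy a differential inequality $\mu''\ge-k^2\mu$ with zeros at $0$ and $\pi$, while $k$ is too small to allow half an oscillation in time $\pi$. The numerical condition that this requires holds for $n\ge3$ and fails for $n=2$, where a characteristic-number argument happens to be sharp (Section~\ref{sec:lower}). Section~\ref{sec:spread} treats points that stay apart.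

\section{The Yamabe quotient on the circle bundle}\label{sec:setup}

Throughout, $\Delta$ is the trace of the Hessian, and $\mathbf p=(p_1,\dots,p_n)$ is a \emph{configuration} of points of $\mathcal H^3$, not necessarily distinct. We write $Y(\mathbf p)$ for $Y(M,[g])$ or $Y_{orb}(M,[g])$, whichever applies.

In dimension $4$, for a positive function $\Phi$, the conformal Laplacian is covariant:
\begin{equation}\label{eq:conf}
(-6\Delta_{\Phi^2g}+R_{\Phi^2g})\,v=\Phi^{-3}(-6\Delta_g+R_g)(\Phi v).
\end{equation}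
Taking $v=1$ shows that the quotient \eqref{eq:yamabe} of $\tilde g=v^2g$, $v>0$, is
\[
Q_g(v)=\frac{\int_M(6|\nabla v|_g^2+R_gv^2)\,dV_g}{(\int_Mv^4\,dV_g)^{1/2}} .
\]
Since $H^1(M)\subset L^4(M)$, $Q_g$ is continuous on $H^1(M)\setminus\{0\}$. Smooth functions are dense, $Q_g(|v|)=Q_g(v)$, and $\sqrt{v^2+\epsilon^2}\to|v|$ in $H^1$ for smooth $v$; so $Y$ or $Y_{orb}$ is the infimum of $Q_g$ over $H^1(M)\setminus\{0\}$. \emph{Aubin's theorem} states that on a compact manifold with $Y(M,[g])<\Lambda$ this infimum is attained by a smooth $v>0$, and $v^2g$ has constant scalar curvature.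

We use the sharp Sobolev inequalities
\begin{align}
\int_{\mathbb R^4}|\nabla u|^2&\ge S_4\Big(\int_{\mathbb R^4} u^4\Big)^{1/2}, & S_4&=\frac\Lambda6=\frac{4\sqrt6}3\,\pi,\label{eq:sob4}\\
\int_{\mathbb R^3}|\nabla\psi|^2&\ge S_3\Big(\int_{\mathbb R^3}\psi^6\Big)^{1/3}, & S_3&=3\Big(\frac\pi2\Big)^{4/3},\quad S_3^{3/2}=\frac{3\sqrt3}4\,\pi^2,\label{eq:sob3}
\end{align}
and the constant
\begin{equation}\label{eq:c}
c=\frac{S_4}{\sqrt{2\pi}},\qquad c^2=\frac{16\pi}3,\qquad \Lambda_n=\frac{6\sqrt{2\pi}\,c}{\sqrt n}.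
\end{equation}

The metric $g_0$ is defined only on $P$, but it is the representative in which the quotient becomes explicit.

\begin{lemma}\label{lem:scal}
$R_{g_0}=-6/V$.
\end{lemma}

\begin{proof}
Write $g_0=Vg'$ with $g'=h+\ell^2\omega^2$, $\ell=V^{-1}$. The scalar curvature of such a circle-invariant metric is $R'=R_h-2\ell^{-1}\Delta\ell-\frac14\ell^2\sum_{i,j}(d\omega)_{ij}^2$. Here $R_h=-6$, $\sum_{i,j}(d\omega)_{ij}^2=2|dV|^2$, and $\Delta\ell=2V^{-3}|dV|^2$ because $\Delta V=0$. So $R'=-6-\frac92V^{-2}|dV|^2$. The volume element of $g'$ is $\ell\,dh\,d\theta$, so on invariant functions $\Delta'=\ell^{-1}\mathrm{div}(\ell\,\nabla\,\cdot)$, and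
\[
\Delta'V^{1/2}=\tfrac12V\,\mathrm{div}(V^{-3/2}\nabla V)=-\tfrac34V^{-3/2}|dV|^2 .
\]
By \eqref{eq:conf} with $\Phi=V^{1/2}$ and $v=1$,
\[
R_{g_0}=V^{-3/2}\big(\tfrac92V^{-3/2}|dV|^2-6V^{1/2}-\tfrac92V^{-3/2}|dV|^2\big)=-6/V.\qedhere
\]
\end{proof}

For a function $u$ on $P$ let $u_\theta$ be its derivative along the fiber, and let $|\nabla^Hu|^2=\sum_{a=1}^3|\hat e_au|^2$, where $\hat e_a$ are the horizontal lifts ($\omega(\hat e_a)=0$) of a local $h$-orthonormal frame $e_a$. For $u$ Lipschitz with compact support in $P$ put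
\begin{equation}\label{eq:Q}
\mathcal E(u)=\int_P\big(|\nabla^Hu|^2-u^2+V^2u_\theta^2\big)\,dh\,d\theta,\qquad
Q(u)=\frac{6\,\mathcal E(u)}{\big(\int_Pu^4V\,dh\,d\theta\big)^{1/2}} .
\end{equation}

\begin{lemma}\label{lem:quot}
Let $g=\Phi^2g_0$ be a smooth metric on $M$ in the class.
\begin{enumerate}
\item[(a)] If $v$ is Lipschitz with compact support in $P$ and $u=\Phi v$, then $\int_M(6|\nabla v|_g^2+R_gv^2)\,dV_g=6\mathcal E(u)$ and $v^4\,dV_g=u^4V\,dh\,d\theta$.
\item[(b)] $C_c^\infty(P)$ is dense in $H^1(M)$.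
\end{enumerate}
Hence $Y(\mathbf p)$ is the infimum of $Q$ over nonzero $u\in C_c^\infty(P)$, and $Y(\mathbf p)\le Q(u)$ for nonzero Lipschitz $u$ with compact support in $P$.
\end{lemma}

\begin{proof}
(a) We have $dV_{g_0}=V^{3/2}V^{-1/2}\,dh\,d\theta=V\,dh\,d\theta$ and $|\nabla u|_{g_0}^2=V^{-1}|\nabla^Hu|^2+Vu_\theta^2$. With Lemma~\ref{lem:scal}, $\int(6|\nabla u|_{g_0}^2+R_{g_0}u^2)\,dV_{g_0}=6\mathcal E(u)$. For smooth $v$, multiply \eqref{eq:conf} by $v\,dV_g=v\Phi^4dV_{g_0}$ and integrate; Lipschitz $v$ follow by approximation in $H^1$.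

(b) The set $M\setminus P$ is a disjoint union of points and a surface. Let $d$ be the $g$-distance to it, and let $\chi_\epsilon$ equal $0$ for $d\le\epsilon^2$, $1$ for $d\ge\epsilon$, and $\log(d/\epsilon^2)/\log(1/\epsilon)$ in between. The codimension is at least $2$, also at orbifold points, so the level sets of $d$ have volume $O(d)$ and $\int|\nabla\chi_\epsilon|^2\le C|\log\epsilon|^{-2}\int_{\epsilon^2}^\epsilon s^{-1}ds\to0$. Thus $\chi_\epsilon v\to v$ in $H^1$ for smooth $v$, and $\chi_\epsilon v$ is an $H^1$-limit of functions in $C_c^\infty(P)$ by mollification.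
\end{proof}

\begin{example}\label{ex:n0}
With no monopole points, $V=1$ and $P=\mathcal H^3\times S^1$. In the half-space model $h=x_3^{-2}(dx_1^2+dx_2^2+dx_3^2)$, the metric $x_3^2g_0=dx_1^2+dx_2^2+dx_3^2+x_3^2d\theta^2$ is the flat metric on $\mathbb R^4\setminus\mathbb R^2$. So $M=S^4$, the added $S^2$ is the sphere at infinity of $\mathcal H^3$, and \eqref{eq:sob4} reads $\mathcal E(u)\ge S_4(\int u^4\,dh\,d\theta)^{1/2}$. The negative term $-u^2$ in $\mathcal E$ does no harm; the next section shows that the hyperbolic gradient term absorbs it exactly.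
\end{example}

\section{Invariant functions}\label{sec:H3}

For compactly supported $f\in H^1(\mathcal H^3)$ put
\[
D(f)=\int_{\mathcal H^3}\big(|\nabla f|^2-f^2\big)\,dh .
\]
If $f$ is Lipschitz with compact support away from the $p_j$, regard it as an invariant function on $P$. Then $\mathcal E(f)=2\pi D(f)$ and
\begin{equation}\label{eq:Qinv}
Q(f)=\frac{6\sqrt{2\pi}\,D(f)}{(\int f^4V\,dh)^{1/2}} .
\end{equation}
By \eqref{eq:c}, $Q(f)\ge\Lambda_n$ means $D(f)\ge c\,(\int f^4\,\frac Vn\,dh)^{1/2}$. Since $V/n$ is, up to a constant, the average of the radial weights $\frac12\coth r_{p_j}$, it is enough to treat one pole at a time, and for one pole we can symmetrize.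

For radial functions $D$ becomes a one-dimensional Dirichlet integral, the same one that appears in Euclidean space.

\begin{lemma}\label{lem:radial}
Let $f=f(r)$ be Lipschitz, compactly supported and radial about $p$, $r=r_p$, and put $\varphi=f\sinh r$. Then
\[
D(f)=4\pi\!\int_0^\infty\!\!\varphi'^2dr,\qquad \int f^6dh=4\pi\!\int_0^\infty\!\!\frac{\varphi^6}{\sinh^4r}\,dr,\qquad \int f^4\,\tfrac12\coth r\,dh=2\pi\!\int_0^\infty\!\!\varphi^4\frac{\cosh r}{\sinh^3r}\,dr,
\]
and
\begin{equation}\label{eq:1d}
4\pi\!\int_0^\infty\!\!\varphi'^2dr\ge S_3\Big(4\pi\!\int_0^\infty\!\frac{\varphi^6}{r^4}\,dr\Big)^{1/3},\qquad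
4\pi\!\int_0^\infty\!\!\varphi'^2dr\ge c\,\Big(2\pi\!\int_0^\infty\!\frac{\varphi^4}{r^3}\,dr\Big)^{1/2}.
\end{equation}
\end{lemma}

\begin{proof}
Radial integrals carry the measure $4\pi\sinh^2r\,dr$, which gives the second and third identities. Next, $f'^2\sinh^2r=\varphi'^2-(\varphi^2)'\coth r+\varphi^2\coth^2r$. As $\varphi=O(r)$ at $0$, integration by parts has no boundary terms and turns the middle term into $-\varphi^2\sinh^{-2}r$. Since $\coth^2r-\sinh^{-2}r=1$, we get $\int f'^2\sinh^2r\,dr=\int(\varphi'^2+\varphi^2)\,dr$, and $\int f^2\sinh^2r\,dr=\int\varphi^2dr$.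

Let $\psi=\varphi/r=f\sinh r/r$, a Lipschitz radial function on $\mathbb R^3$. From $\psi'^2r^2=\varphi'^2-(\varphi^2/r)'$ we get $\int_{\mathbb R^3}|\nabla\psi|^2=4\pi\int\varphi'^2dr$, and the first inequality in \eqref{eq:1d} is \eqref{eq:sob3}. For the second, lift $\psi$ to $\mathbb R^4$ by the substitution that produced the cone in the introduction: $u(\rho)=\psi(\rho^2/2)$. With $r=\rho^2/2$, $dr=\rho\,d\rho$ and $\mathrm{Vol}(S^3)=2\pi^2$,
\begin{align*}
\int_{\mathbb R^4}|\nabla u|^2&=2\pi^2\!\int\psi'(r)^2\rho^4\,dr=2\pi\cdot4\pi\!\int\psi'^2r^2dr=2\pi\cdot4\pi\!\int\varphi'^2dr,\\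
\int_{\mathbb R^4}u^4&=2\pi^2\!\int\psi^4\rho^2\,dr=2\pi\cdot2\pi\!\int\varphi^4r^{-3}dr .
\end{align*}
Now \eqref{eq:sob4} gives the claim with constant $S_4\sqrt{2\pi}/2\pi=c$.
\end{proof}

\begin{proposition}\label{prop:F}
For every compactly supported $f\in H^1(\mathcal H^3)$ and every $p\in\mathcal H^3$,
\begin{align}
D(f)&\ge S_3\,\|f\|_{L^6}^2,\label{eq:F1}\\
D(f)&\ge c\,\Big(\int f^4\,\tfrac12\coth r_p\,dh\Big)^{1/2}.\label{eq:F2}
\end{align}
\end{proposition}

\begin{proof}
Approximate $f$ in $H^1$ and almost everywhere by compactly supported Lipschitz functions. The left sides converge and Fatou's lemma applies to the right sides, so we may take $f$ Lipschitz. Let $f^\star$ be the Schwarz symmetrization of $|f|$ about $p$: the nonincreasing function of $r_p$ whose superlevel sets have the same volumes as those of $|f|$. It is Lipschitz with compact support and has the same $L^q$ norms as $f$. The P\'olya--Szeg\H{o} inequality in $\mathcal H^3$ gives $\int|\nabla f^\star|^2\le\int|\nabla f|^2$, so $D(f^\star)\le D(f)$.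 The Hardy--Littlewood inequality gives $\int f^4\coth r_p\le\int(f^\star)^4\coth r_p$, because $\coth$ is decreasing. So we may take $f$ radial.

By Lemma~\ref{lem:radial} it remains to compare hyperbolic and Euclidean weights. For \eqref{eq:F1} we need $\sinh^{-4}r\le r^{-4}$, which holds as $\sinh r\ge r$. For \eqref{eq:F2} we need $\cosh r\,\sinh^{-3}r\le r^{-3}$, that is, $\sinh r\cosh^{-1/3}r\ge r$. Both sides vanish at $0$, and the derivative of the left side is $\frac23\cosh^{2/3}r+\frac13\cosh^{-4/3}r$, which is at least $\cosh^{4/9}r\cdot\cosh^{-4/9}r=1$ by the weighted arithmetic-geometric mean inequality.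
\end{proof}

\begin{corollary}\label{cor:avg}
Let $0\le t\le\frac12$ and $W_t=t+\frac1n\sum_j\Gamma_{p_j}$. Then $D(f)\ge c\,(\int f^4W_t\,dh)^{1/2}$ for every compactly supported $f\in H^1(\mathcal H^3)$.
\end{corollary}

\begin{proof}
We have $W_t=\frac1n\sum_j\frac12\coth r_{p_j}-(\frac12-t)\le\frac1n\sum_j\frac12\coth r_{p_j}$. Average the squares of \eqref{eq:F2} over $p=p_j$.
\end{proof}

For $n\ge2$ the choice $t=1/n$ is allowed and gives $W_t=V/n$, so $Q(f)\ge\Lambda_n$ for all invariant functions. Invariant functions also show that $\Lambda_n$ cannot be improved.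

\begin{proposition}\label{prop:upper}
Let $\mathbf p^i$ be configurations of $n$ points whose diameters tend to $0$. Then $\limsup_iY(\mathbf p^i)\le\Lambda_n$.
\end{proposition}

\begin{proof}
The quotient \eqref{eq:Qinv} depends only on $(\mathcal H^3,h,V)$. Applying isometries, we may assume $p^i_1=p$ and $p^i_j\to p$ for all $j$; then $V_i\to1+n\Gamma_p$ uniformly on compact subsets of $\mathcal H^3\setminus\{p\}$.

Under the lift in Lemma~\ref{lem:radial}, $u=(1+\rho^2)^{-1}$ corresponds to $\varphi_0(s)=s/(1+2s)$. This gives equality in the second inequality of \eqref{eq:1d}: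
\[
4\pi\!\int_0^\infty\!\!\varphi_0'^2\,ds=4\pi\!\int_0^\infty\!\!\frac{ds}{(1+2s)^4}=\frac{2\pi}3,\qquad 2\pi\!\int_0^\infty\!\frac{\varphi_0^4}{s^3}\,ds=2\pi\!\int_0^\infty\!\!\frac{s\,ds}{(1+2s)^4}=\frac\pi{12},
\]
and $(2\pi/3)^2/(\pi/12)=16\pi/3=c^2$. For $0<\delta<1$ let $\varphi_\delta$ be the continuous function that equals $\varphi_0-\varphi_0(\delta)$ on $[\delta,1/\delta]$, is linear on $[1/\delta,2/\delta]$ and vanishes off $(\delta,2/\delta)$. Since $\varphi_0<\frac12$, we have $A_\delta:=4\pi\int\varphi_\delta'^2\le\frac{2\pi}3+\pi\delta$. Since $0\le\varphi_\delta\le\varphi_0$, dominated convergence gives $B_\delta:=2\pi\int\varphi_\delta^4s^{-3}ds\to\frac\pi{12}$.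

Put $f_t=\varphi_\delta(r_p/t)/\sinh r_p$. By Lemma~\ref{lem:radial} and the substitution $r=ts$, as $t\to0$,
\[
D(f_t)=t^{-1}A_\delta,\qquad\int f_t^4\,\tfrac12\coth r_p\,dh=2\pi t\!\int\!\varphi_\delta^4\frac{\cosh ts}{\sinh^3ts}\,ds=t^{-2}(B_\delta+o(1)),
\]
and $\int f_t^4\,dh=4\pi t\int\varphi_\delta^4\sinh^{-2}(ts)\,ds=O(t^{-1})$. As $1+n\Gamma_p=\frac n2\coth r_p+1-\frac n2$, it follows that $\int f_t^4(1+n\Gamma_p)\,dh=t^{-2}(nB_\delta+o(1))$. For fixed $t$ and $\delta$ the support of $f_t$ avoids $p$, hence avoids all $p^i_j$ for large $i$, and Lemma~\ref{lem:quot} with \eqref{eq:Qinv} gives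
\[
\limsup_iY(\mathbf p^i)\le\frac{6\sqrt{2\pi}\,D(f_t)}{(\int f_t^4(1+n\Gamma_p)\,dh)^{1/2}}\ \longrightarrow\ \frac{6\sqrt{2\pi}\,A_\delta}{\sqrt{nB_\delta}}\qquad(t\to0).
\]
Let $\delta\to0$ and use \eqref{eq:c}.
\end{proof}

\section{Untwisting the circle bundle}\label{sec:untwist}

To use Section~\ref{sec:H3} for a function $u$ that depends on $\theta$, we would like to apply it on slices $\theta=\mathrm{const}$. On $P$ this is impossible: the horizontal distribution is not integrable. But the twisting acts only on the phases of the Fourier modes of $u$. Discarding the phases lowers the energy and raises the $L^4$ norm, which are the directions we need.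

For a function $\beta$ on $S^1=\mathbb R/2\pi$ let $\langle\beta\rangle=\frac1{2\pi}\int_0^{2\pi}\beta\,d\theta$. On products with $S^1$, $\nabla$ and $\Delta$ act in the $\mathcal H^3$ variable.

\begin{lemma}\label{lem:untwist}
For each real $u\in C_c^\infty(P)$ there is a real Lipschitz function $w$ with compact support in $(\mathcal H^3\setminus\{p_j\})\times S^1$ such that, for every measurable weight $W\ge0$ on $\mathcal H^3$,
\[
\Big\langle\int\big(|\nabla w|^2-w^2+V^2w_\theta^2\big)dh\Big\rangle\le\frac{\mathcal E(u)}{2\pi},\qquad \frac1{2\pi}\int_Pu^4W\,dh\,d\theta\le\Big\langle\int w^4W\,dh\Big\rangle .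
\]
\end{lemma}

\begin{proof}
Let $u_k(q)=\frac1{2\pi}\int_0^{2\pi}u(e^{is}q)e^{-iks}ds$ for $q\in P$, so that $u=\sum_ku_k$ and $u_k(e^{is}q)=e^{iks}u_k(q)$. Then $v_k=|u_k|$ is invariant and descends to a Lipschitz function on $\mathcal H^3\setminus\{p_j\}$, supported in the projection of $\mathrm{supp}\,u$. Where $u_k\ne0$ we have $e_av_k=\mathrm{Re}(\bar u_k\,\hat e_au_k)/|u_k|$, and $\nabla v_k=0$ almost everywhere on $\{v_k=0\}$; so $|\nabla v_k|\le|\nabla^Hu_k|$ almost everywhere. The fields $\hat e_a$ are invariant, so $\hat e_au_k=(\hat e_au)_k$. Integration by parts in $s$ shows that $\sup|u_k|$ and $\sup|\nabla^Hu_k|$ decay faster than any power of $|k|$. Hence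
\[
w(x,\theta)=\sum_kv_k(x)e^{ik\theta}
\]
is Lipschitz, and it is real because $u_{-k}=\bar u_k$ gives $v_{-k}=v_k$. Parseval's identity, applied to $w,\nabla w,w_\theta$ and on each fiber of $P$ to $u,\hat e_au,u_\theta$, shows that the left side of the first inequality is
\[
\sum_k\int\big(|\nabla v_k|^2+(k^2V^2-1)v_k^2\big)dh\le\sum_k\int\big(|\nabla^Hu_k|^2+(k^2V^2-1)|u_k|^2\big)dh=\frac{\mathcal E(u)}{2\pi}.
\]
On the fiber through $q$, over $x$, the average of $u^4$ is the absolutely convergent sum $\sum u_{k_1}u_{k_2}u_{k_3}u_{k_4}(q)$ over $k_1+\dots+k_4=0$. It is at most $\sum v_{k_1}v_{k_2}v_{k_3}v_{k_4}(x)=\langle w(x,\cdot)^4\rangle$. Multiply by $W$ and integrate.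
\end{proof}

The last step uses that the exponent $4$ is an even integer, so that the average of $u^4$ is a polynomial in the Fourier modes with nonnegative coefficients.

\section{No symmetry breaking on $\mathcal H^3\times S^1$}\label{sec:sym}

The following proposition passes from invariant functions to all functions on the product without loss in the constant.

\begin{proposition}\label{prop:key}
Let $\Sigma\subset\mathcal H^3$ be finite, let $m,W$ be positive smooth functions on $\mathcal H^3\setminus\Sigma$, and let $b,\kappa>0$. Assume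
\begin{enumerate}
\item[(H1)] $D(f)\ge b\,(\int f^4W\,dh)^{1/2}$ for all $f\in C_c^\infty(\mathcal H^3\setminus\Sigma)$;
\item[(H2)] $W\le\kappa m$;
\item[(H3)] $b^2\kappa\le\pi^2/\sqrt3$.
\end{enumerate}
Then every Lipschitz $w$ with compact support in $(\mathcal H^3\setminus\Sigma)\times S^1$ satisfies $E(w)\ge b\,N(w)^2$, where
\[
E(w)=\Big\langle\int\big(|\nabla w|^2-w^2+m^2w_\theta^2\big)dh\Big\rangle,\qquad N(w)^4=\Big\langle\int w^4W\,dh\Big\rangle .
\]
\end{proposition}

Applying (H1) on slices is not enough. With $y(\theta)=\int w^4W\,dh$ it gives $E(w)\ge b\langle y^{1/2}\rangle$, and $\langle y^{1/2}\rangle\le\langle y\rangle^{1/2}=N(w)^2$ goes the wrong way. The deficit must be paid for by the term $m^2w_\theta^2$, and (H2)--(H3) say that $m$ is large enough for this.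

\subsection*{A model: the base is a point}
Replace $\mathcal H^3$ by a point, $D(f)$ by $df^2$ and $W$ by $1$, with constants $d,m>0$. Then $E(w)=\langle dw^2+m^2w'^2\rangle$ and $N(w)^4=\langle w^4\rangle$ for $w\in H^1(S^1)$. Constants give $E/N^2=d$; let $\lambda=\inf E/N^2\le d$.

\emph{If $m^2<2d$, then $\lambda<d$.} For $w=1+\epsilon\cos\theta$ we have $E=d+\frac12\epsilon^2(d+m^2)$ and $N^2=(1+3\epsilon^2+\frac38\epsilon^4)^{1/2}=1+\frac32\epsilon^2+O(\epsilon^4)$, so $E-dN^2=\frac12\epsilon^2(m^2-2d)+O(\epsilon^4)$. Symmetry breaking does occur.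

\emph{If $m^2\ge12d$, then $\lambda=d$.} Suppose $\lambda<d$. Since $H^1(S^1)\subset L^4$ compactly, there is a minimizer $w$ with $N(w)=1$, and it is not constant. After rearrangement (recalled in Step~2 below) $w\ge0$ is even and nonincreasing on $[0,\pi]$. It solves $-m^2w''+dw=\lambda w^3$, so $\mu=-w'\ge0$ solves $m^2\mu''=(d-3\lambda w^2)\mu$ on $[0,\pi]$ with $\mu(0)=\mu(\pi)=0$. A zero of $w$, or an interior zero of $\mu$, would be a double zero, and uniqueness for these equations would make $w$ constant. So $w>0$, $\mu>0$ on $(0,\pi)$, and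
\[
\mu''\ge-k^2\mu,\qquad k=\sqrt{3\lambda}\,w/m .
\]
The function $\mu$ rises from $0$ and returns to $0$ in time $\pi$, driven by a restoring force of frequency at most $k$. Part (A) of the next lemma says that this costs $\int_0^\pi k\ge\frac\pi2$. But $\int_0^\pi k=\pi\sqrt{3\lambda}\,\langle w\rangle/m\le\pi\sqrt{3\lambda}/m$, as $\langle w\rangle\le\langle w^4\rangle^{1/4}=1$. Hence $m^2\le12\lambda<12d$, a contradiction.

\begin{lemma}\label{lem:sturm}
Let $k\in C^1[0,\pi]$ be positive and nonincreasing. Let $\mu$ be Lipschitz on $[0,\pi]$, positive and $C^2$ on $(0,\pi)$, with $\mu(0)=\mu(\pi)=0$ and $\mu''\ge-k^2\mu$ on $(0,\pi)$. Then there is $\theta_1\in(0,\pi)$ with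
\[
\text{\rm(A)}\quad\int_0^{\theta_1}k\,d\theta\ge\frac\pi2,\qquad\qquad\text{\rm(B)}\quad(\pi-\theta_1)\,k(\theta_1)\ge\frac\pi2 .
\]
\end{lemma}

For constant $k$, adding (A) and (B) gives $k\ge1$, with equality for $\mu=\sin\theta$.

\begin{proof}
Let $\eta''+k^2\eta=0$, $\eta(0)=0$, $\eta'(0)=1$. We claim that $\eta$ has a zero in $(0,\pi]$. Otherwise $\eta>0$ on $(0,\pi]$, and $(\mu'\eta-\mu\eta')'=(\mu''+k^2\mu)\eta\ge0$ on $(0,\pi)$. As $\theta\to0$, $\mu'$ stays bounded while $\eta,\mu\to0$, so $\mu'\eta-\mu\eta'\to0$. Thus $\mu'\eta-\mu\eta'\ge0$, and the positive function $\mu/\eta$ is nondecreasing on $(0,\pi)$. This contradicts $\mu(\pi)/\eta(\pi)=0$.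

Let $\beta\in(0,\pi]$ be the first zero. On $(0,\beta)$ we have $\eta''<0$, so $\eta$ has a unique maximum point $\theta_1\in(0,\beta)$, with $\eta'>0$ on $[0,\theta_1)$ and $\eta'(\theta_1)=0$.

(A) On $[0,\theta_1)$ let $\alpha=\arctan(k\eta/\eta')$. Using $\eta''=-k^2\eta$,
\[
\alpha'=\frac{k'\eta\eta'+k\eta'^2+k^3\eta^2}{\eta'^2+k^2\eta^2}=k+\frac{k'\eta\eta'}{\eta'^2+k^2\eta^2}\le k,
\]
since $k'\le0$. Also $\alpha(0)=0$ and $\alpha\to\frac\pi2$ as $\theta\to\theta_1$.

(B) Let $k_1=k(\theta_1)$ and $\xi=\cos(k_1(\theta-\theta_1))$. Suppose $\beta<\theta_1+\pi/2k_1$. On $[\theta_1,\beta]$ we have $\xi>0$, $\eta\ge0$, $k\le k_1$, so $(\eta'\xi-\eta\xi')'=(k_1^2-k^2)\eta\xi\ge0$, and $\eta'\xi-\eta\xi'=0$ at $\theta_1$. So $\eta/\xi$ is nondecreasing and $\eta(\beta)\ge\eta(\theta_1)\xi(\beta)>0$, which is false. Hence $\theta_1+\pi/2k_1\le\beta\le\pi$.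
\end{proof}

The general proof follows the model, with three new difficulties. The exponent $4$ is critical in dimension $4$, so a minimizer must be shown to exist. The derivative $w_\theta$ is a function of $x$ for each $\theta$, so $\mu$ will be a norm of it. And the bound on $k$ must be nearly sharp, which requires (B) and a conservation law.

\subsection*{Proof of Proposition~\ref{prop:key}}
Let $\Omega$ be a large open ball with small disjoint closed balls around the points of $\Sigma$ removed, so that $\Omega\times S^1$ contains the support of the given function. It is a bounded connected smooth domain, and $m,W$ are smooth and positive near $\bar\Omega$. By density (H1) holds on $H^1_0(\Omega)$. Let $X=\Omega\times S^1$ and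
\[
\lambda=\inf\{E(w):w\in H^1_0(X),\ N(w)=1\}.
\]
We assume $\lambda<b$ and derive a contradiction.

\medskip\noindent\emph{Step 1: existence of a minimizer.}
By H\"older's inequality and \eqref{eq:F1}, $\int f^2\le|\Omega|^{2/3}S_3^{-1}D(f)$ on $H_0^1(\Omega)$, so $D$ dominates the squared $H^1$ norm. Applying this on slices and using that $m$ is bounded below, we get $E(w)\ge C^{-1}\|w\|_{H^1(X)}^2$. Since $H^1_0(X)\subset L^4(X)$, $\lambda>0$ and minimizing sequences are bounded.

Compactness can fail only by concentration, and we compute what that costs. Let $G=mh+m^{-1}d\theta^2$, a smooth metric near $\bar X$ with $dV_G=m\,dh\,d\theta$. Then, by (H2),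
\[
E(v)=\frac1{2\pi}\int_X\big(|\nabla_Gv|^2-m^{-1}v^2\big)dV_G,\qquad N(v)^4=\frac1{2\pi}\int_Xv^4\,\frac Wm\,dV_G\le\frac\kappa{2\pi}\int_Xv^4dV_G .
\]
Given $\epsilon>0$, cover $\bar X$ by finitely many charts in which $G$ is so close to the Euclidean metric that \eqref{eq:sob4} holds for $G$ with constant $S_4/(1+\epsilon)$. Take smooth $\chi_l$ supported in these charts with $\sum\chi_l^2=1$ near $\bar X$. For $v\in H^1_0(X)$, extended by zero,
\[
\|v\|_4^2=\Big\|\sum_l\chi_l^2v^2\Big\|_2\le\sum_l\|\chi_lv\|_4^2\le\frac{1+\epsilon}{S_4}\sum_l\int|\nabla_G(\chi_lv)|^2=\frac{1+\epsilon}{S_4}\int\Big(|\nabla_Gv|^2+v^2\sum_l|\nabla_G\chi_l|^2\Big),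
\]
where norms and integrals refer to $dV_G$ and the cross terms cancel because $\sum\chi_l\nabla_G\chi_l=0$. Since $\frac1{2\pi}S_4(2\pi/\kappa)^{1/2}=c\kappa^{-1/2}$,
\begin{equation}\label{eq:local}
E(v)\ge\frac{c\kappa^{-1/2}}{1+\epsilon}N(v)^2-C_\epsilon\int_Xv^2dV_G .
\end{equation}
By (H3), $b^2\kappa\le\pi^2/\sqrt3<16\pi/3=c^2$, so $c\kappa^{-1/2}>b>\lambda$.

Let $w_i$ be a minimizing sequence with $w_i\to w$ weakly in $H_0^1$, strongly in $L^2$ and almost everywhere, and let $t=N(w)^4\le1$. The Brezis--Lieb lemma (for a bounded sequence in $L^4$ converging almost everywhere, $\int w_i^4-\int(w_i-w)^4\to\int w^4$), applied with the measure $W\,dh\,d\theta$, gives $N(w_i-w)^4\to1-t$. As $E$ is a bounded quadratic form, weak convergence gives $E(w_i)=E(w)+E(w_i-w)+o(1)$. With $E(w)\ge\lambda\sqrt t$ and \eqref{eq:local} for every $\epsilon$,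
\[
\lambda\ge\lambda\sqrt t+c\kappa^{-1/2}\sqrt{1-t}.
\]
If $t<1$ the right side exceeds $\lambda(\sqrt t+\sqrt{1-t})\ge\lambda$. So $t=1$, and $E(w)\le\lambda$ because $E(w_i-w)\ge0$. Thus $w$, and with it $|w|$, is a minimizer; take $w\ge0$.

\medskip\noindent\emph{Step 2: monotonicity in $\theta$ and regularity.}
For $\beta\ge0$ on $S^1$, the symmetric decreasing rearrangement $\beta^*$ is the function that is even, nonincreasing on $[0,\pi]$, and has superlevel sets of the same measures as $\beta$. It preserves $L^q$ norms, it is nonexpansive, $\|\beta_1^*-\beta_2^*\|_2\le\|\beta_1-\beta_2\|_2$, and it satisfies the P\'olya--Szeg\H{o} inequality $\|(\beta^*)'\|_2\le\|\beta'\|_2$. Let $w^*(x,\cdot)=w(x,\cdot)^*$. As $m$ and $W$ do not depend on $\theta$, the quantities $N(w)$ and $\langle\int w^2\rangle$ are unchanged and $\langle\int m^2w_\theta^2\rangle$ does not increase. For the remaining term use the ball model, $h=\varrho^2\sum dx_i^2$, in which $|\nabla w|^2dh=\varrho\sum_i(\partial_iw)^2dx$. Extend $w$ by zero.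 For small $s\neq0$ and coordinate vectors $\mathbf e_i$,
\[
\int\varrho(x)\,\Big\|\frac{w^*(x+s\mathbf e_i,\cdot)-w^*(x,\cdot)}s\Big\|_2^2dx\le\int\varrho(x)\,\Big\|\frac{w(x+s\mathbf e_i,\cdot)-w(x,\cdot)}s\Big\|_2^2dx .
\]
As $s\to0$ the right side tends to $\int\varrho\,\|\partial_iw\|_2^2\,dx$. So the difference quotients of $w^*$ are bounded in $L^2$, they converge weakly to $\partial_iw^*$, and by lower semicontinuity $\int\varrho\,\|\partial_iw^*\|_2^2\,dx\le\int\varrho\,\|\partial_iw\|_2^2\,dx$. The function $w^*$ is in $H^1$ and vanishes outside the smooth domain $X$, so $w^*\in H^1_0(X)$, and it is again a minimizer. Rename it $w$.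

The Euler--Lagrange equation of $E-\lambda N^2$ at $w$, where $N(w)=1$, is
\begin{equation}\label{eq:EL}
-\Delta w-w-m^2w_{\theta\theta}=\lambda Ww^3\ \text{ in }X,\qquad w=0\ \text{ on }\partial\Omega\times S^1 .
\end{equation}
Multiplied by $\varrho^3$ it has the form $-\mathrm{div}(A\nabla w)=qw$ in the coordinates $(x,\theta)$, with $A=\mathrm{diag}(\varrho,\varrho,\varrho,\varrho^3m^2)$ smooth and positive on $\bar X$ and $q=\varrho^3(1+\lambda Ww^2)\in L^2(X)$. The Brezis--Kato estimate says that an $H^1_0$ solution of such an equation with $q\in L^{\dim X/2}$ lies in $L^p$ for all $p<\infty$. Then $L^p$ and Schauder estimates up to the boundary give $w\in C^\infty(\bar X)$. We shall use the strong maximum principle in this form: if $v\ge0$ and $\Delta v+m^2v_{\theta\theta}\le0$ on a connected open set, then $v>0$ or $v\equiv0$ there. It gives $w>0$ in $X$.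

\medskip\noindent\emph{Step 3: the differential inequality.}
Let $z=w_\theta$. It is smooth on $\bar X$, vanishes on $\partial\Omega\times S^1$, and solves $-\Delta z-z-m^2z_{\theta\theta}=3\lambda Ww^2z$. The natural size of $z(\cdot,\theta)$ is the one that appears in $E$:
\[
\mu(\theta)=\|m\,z(\cdot,\theta)\|_{L^2(\Omega)} .
\]
Differentiating $\mu^2$ twice, inserting the equation and integrating by parts in $x$,
\[
\big(\tfrac12\mu^2\big)''=\int m^2z_\theta^2+\int m^2zz_{\theta\theta}=\int m^2z_\theta^2+D(z)-3\lambda\int Ww^2z^2 .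
\]
In the model the analogue of $D(z)$ was discarded. Here it is needed, because $w^2$ is controlled only in an integral norm. By (H2) and H\"older's inequality with exponents $2,6,3$,
\[
\int Ww^2z^2\le\kappa\int(m|z|)\,|z|\,w^2\le\kappa\,\mu\,\|z\|_6\|w\|_6^2,
\]
and $D(z)\ge S_3\|z\|_6^2$ by \eqref{eq:F1}. Minimizing the quadratic $S_3\zeta^2-3\lambda\kappa\mu\|w\|_6^2\,\zeta$ over $\zeta$ gives
\[
D(z)-3\lambda\int Ww^2z^2\ge-k^2\mu^2,\qquad k(\theta):=a_0S_3\|w(\cdot,\theta)\|_6^2,\qquad a_0:=\frac{3\lambda\kappa}{2S_3^{3/2}} .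
\]
Where $\mu>0$, the function $\mu$ is smooth, and the Cauchy--Schwarz inequality in $\mu\mu'=\int m^2zz_\theta$ gives $\mu'^2\le\int m^2z_\theta^2$. Since $(\frac12\mu^2)''=\mu\mu''+\mu'^2$,
\begin{equation}\label{eq:ode}
\mu''\ge-k^2\mu\quad\text{where }\mu>0 .
\end{equation}
By Step 2, $k$ is smooth, positive and nonincreasing on $[0,\pi]$. Writing $D(\theta)=D(w(\cdot,\theta))\ge0$, \eqref{eq:F1} gives $k\le a_0D$. Finally, $\lambda<b$, \eqref{eq:sob3} and (H3) give
\begin{equation}\label{eq:a}
a:=a_0\lambda=\frac{2\lambda^2\kappa}{\sqrt3\,\pi^2}<\frac{2b^2\kappa}{\sqrt3\,\pi^2}\le\frac23 .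
\end{equation}

\medskip\noindent\emph{Step 4: a conserved quantity.}
The crude bound $\langle D\rangle\le E(w)=\lambda$ gives $\int_0^\pi k\le\pi a$, which contradicts (A) only if $a<\frac12$. To reach $\frac23$ we need to know how $D$ is distributed in $\theta$. View \eqref{eq:EL} as an equation of motion in the time $\theta$; its coefficients do not depend on $\theta$, so energy is conserved. With $y(\theta)=\int w^4W\,dh$, integration by parts in $x$ (where $z=0$ on $\partial\Omega$) gives
\[
\frac d{d\theta}\Big[D-\mu^2-\frac\lambda2y\Big]=2\int z\,\big(-\Delta w-w-m^2w_{\theta\theta}-\lambda Ww^3\big)dh=0 .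
\]
So $D=\gamma+\mu^2+\frac\lambda2y$ with $\gamma$ constant. Averaging, $\langle D\rangle=\gamma+\langle\mu^2\rangle+\frac\lambda2$ since $\langle y\rangle=1$; also $\langle D\rangle+\langle\mu^2\rangle=\lambda$. Solving,
\begin{equation}\label{eq:avg}
\langle D\rangle=\frac{3\lambda}4+\frac\gamma2,\qquad 0\le\Big\langle\mu^2+\frac\lambda2y\Big\rangle=\frac{3\lambda}4-\frac\gamma2 .
\end{equation}
The functions $D,\mu,y$ are even, so their averages equal $\frac1\pi\int_0^\pi$.

\medskip\noindent\emph{Step 5: $w$ does not depend on $\theta$.}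
Suppose $z\not\equiv0$. On $\Omega\times(0,\pi)$ we have $-z\ge0$ and $(\Delta+m^2\partial_\theta^2)(-z)=-(1+3\lambda Ww^2)(-z)\le0$. Since $z$ is odd in $\theta$, it does not vanish identically there, so $-z>0$ and $\mu>0$ on $(0,\pi)$. Being odd and $2\pi$-periodic, $z$ vanishes at $\theta=0,\pi$, so $\mu(0)=\mu(\pi)=0$. The triangle inequality gives $|\mu(\theta)-\mu(\theta')|\le\|m(z(\cdot,\theta)-z(\cdot,\theta'))\|_{L^2(\Omega)}$, so $\mu$ is Lipschitz. By \eqref{eq:ode}, Lemma~\ref{lem:sturm} provides $\theta_1$ with (A) and (B).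

\emph{Case $\gamma\le0$.} By \eqref{eq:avg} and \eqref{eq:a}, $\int_0^{\theta_1}k\le a_0\pi\langle D\rangle\le\frac{3\pi}4a<\frac\pi2$, contradicting (A).

\emph{Case $\gamma>0$.} From $k\le a_0\gamma+a_0(\mu^2+\frac\lambda2y)$ and \eqref{eq:avg},
\begin{equation}\label{eq:intk}
\int_0^{\theta_1}k\le a_0\gamma\,\theta_1+\pi a_0\Big(\frac{3\lambda}4-\frac\gamma2\Big)=a_0\gamma\Big(\theta_1-\frac\pi2\Big)+\frac{3\pi}4a .
\end{equation}
As $\frac{3\pi}4a<\frac\pi2$, (A) forces $\theta_1>\frac\pi2$, and then (B) gives $k(\theta_1)>1$. On the other hand $k$ is nonincreasing, so $\theta_1k(\theta_1)\le\int_0^{\theta_1}k$. Dividing \eqref{eq:intk} by $\theta_1$ and using $\pi/\theta_1<2$ and $\frac{3\lambda}4-\frac\gamma2\ge0$,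
\[
k(\theta_1)\le a_0\gamma+2a_0\Big(\frac{3\lambda}4-\frac\gamma2\Big)=\frac32a<1,
\]
a contradiction.

\medskip\noindent\emph{Conclusion.} So $w=f(x)$ with $f\in H_0^1(\Omega)$ and $\int f^4W\,dh=1$, and (H1) gives $\lambda=D(f)\ge b$, contrary to assumption. \qed

\begin{remark}\label{rem:n4}
In the application $b=c$ and $\kappa$ is at least $1/n$, so \eqref{eq:a} reads $a<32\kappa/(3\sqrt3\,\pi)$. For $\kappa=\frac14$ this bound is $8/(3\sqrt3\,\pi)<\frac12$, so for $n\ge4$ the crude estimate at the start of Step~4 would suffice. Step~4 and (B) are what reach $\kappa=\frac13$, where the bound is $32/(9\sqrt3\,\pi)<\frac23$. Both inequalities are equivalent to $3\sqrt3\,\pi>16$.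
\end{remark}

\section{The lower bound}\label{sec:lower}

\subsection*{The case $n\ge3$}
The largest $\kappa$ that (H3) allows with $b=c$ is
\[
\kappa_0=\frac{\pi^2/\sqrt3}{16\pi/3}=\frac{\sqrt3\,\pi}{16},\qquad\frac13<\kappa_0<\frac12,
\]
where the inequalities say $3\sqrt3\,\pi>16$ and $\sqrt3\,\pi<8$. The choice $\kappa=1/n$, $W=V/n$ would give $Y\ge\Lambda_n$. We use the room between $1/n$ and $\kappa_0$ to enlarge the weight, and this yields strict inequality.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]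
Apply Proposition~\ref{prop:key} with $\Sigma=\{p_j\}$, $m=V$, $W=\kappa_0+\frac1n\sum_j\Gamma_{p_j}$, $b=c$ and $\kappa=\kappa_0$. Hypothesis (H1) is Corollary~\ref{cor:avg}, as $\kappa_0<\frac12$; (H2) holds because $\frac1n\le\frac13<\kappa_0$; (H3) holds with equality. For $u\in C_c^\infty(P)$ and $w$ as in Lemma~\ref{lem:untwist},
\[
\frac{\mathcal E(u)}{2\pi}\ge E(w)\ge c\,N(w)^2\ge c\Big(\frac1{2\pi}\int_Pu^4W\,dh\,d\theta\Big)^{1/2},
\]
that is, $\mathcal E(u)\ge S_4(\int_Pu^4W\,dh\,d\theta)^{1/2}$. Nothing here requires the points to be distinct. By Lemma~\ref{lem:quot}(a) and $6S_4=\Lambda$, this is \eqref{eq:weighted} for $v\in C_c^\infty(P)$. As $0<W/V\le\kappa_0$, both sides of \eqref{eq:weighted} are continuous on $H^1(M)$, and Lemma~\ref{lem:quot}(b) extends it to all of $H^1(M)$.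

Since $W-V/n=\kappa_0-\frac1n>0$, we have $W/V>1/n$ on $P$, and \eqref{eq:weighted} gives
\begin{equation}\label{eq:strict}
Q_g(v)>\Lambda_n\qquad\text{for every nonzero }v\in H^1(M).
\end{equation}
Hence $Y(\mathbf p)\ge\Lambda_n$. If all points coincide, Proposition~\ref{prop:upper} for the constant sequence gives $Y(\mathbf p)\le\Lambda_n$. So $Y_{orb}=\Lambda_n$, and by \eqref{eq:strict} it is not attained.
\end{proof}

The last statement shows that \eqref{eq:strict} alone does not give a strict bound on the infimum. For distinct points $M$ is a manifold, and $Y(M,[g])\le12\pi\sqrt2<\Lambda$ by (i), so Aubin's theorem provides a minimizer. (This use of (i), here and below, can be avoided: if $Y\ge\Lambda$ there is nothing to prove.) Applying \eqref{eq:strict} to the minimizer proves Theorem~\ref{thm:main}(a) for $n\ge3$.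

\subsection*{The case $n=2$}
Here we would need $V/2\le W\le\kappa V$, so $\kappa\ge\frac12>\kappa_0$, and (H3) fails for $b=c$. We use characteristic numbers instead. On a compact oriented Riemannian $4$-manifold, with $Z$ the trace-free Ricci tensor and $\mathcal W^\pm$ viewed as endomorphisms of the bundles of self-dual and anti-self-dual $2$-forms, the Chern--Gauss--Bonnet and signature formulas are
\[
\chi=\frac1{8\pi^2}\int\Big(\frac{R^2}{24}+|\mathcal W^+|^2+|\mathcal W^-|^2-\frac{|Z|^2}2\Big)dV,\qquad\tau=\frac1{12\pi^2}\int\big(|\mathcal W^+|^2-|\mathcal W^-|^2\big)dV .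
\]
Let $g$ be a Yamabe minimizer in a LeBrun class on $n\#\mathbb{CP}^2$, given by (i) and Aubin's theorem. Its scalar curvature is constant, so $Y=R\,\mathrm{Vol}^{1/2}$ and $Y^2=\int R^2dV$. Here $\mathcal W^-=0$, $\chi=n+2$ and $\tau=n$, so
\begin{equation}\label{eq:GB}
\frac{Y^2}{24}-\frac12\int|Z|^2dV=4\pi^2(2\chi-3\tau)=4\pi^2(4-n).
\end{equation}
The sign of $Y$ comes from the earlier sections: by Lemma~\ref{lem:untwist} and \eqref{eq:F1} on slices, $\mathcal E(u)\ge2\pi\langle D(w(\cdot,\theta))\rangle\ge0$, so $Y\ge0$.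

For $n=2$, \eqref{eq:GB} gives $Y^2\ge192\pi^2=\Lambda^2/2$, that is, $Y\ge8\sqrt3\,\pi=\Lambda_2$. Equality would force $Z=0$, making $g$ a self-dual Einstein metric with $R>0$. By the theorem of Hitchin and Friedrich--Kurke, a compact $4$-manifold with such a metric is $S^4$ or $\mathbb{CP}^2$, whereas $b_2(M)=2$. So $Y>\Lambda_2$.

For general $n$, \eqref{eq:GB} gives $Y^2\ge96\pi^2(4-n)$, while $\Lambda_n^2=384\pi^2/n$. The difference is $\Lambda_n^2-96\pi^2(4-n)=96\pi^2(n-2)^2/n$, so this argument reaches $\Lambda_n$ exactly when $n=2$.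

\subsection*{End of the proof of Theorem~\ref{thm:main}}
Part (a) is now proved for all $n\ge2$, and (b) follows from (a) and Proposition~\ref{prop:upper}. Configurations of $n$ distinct points with arbitrarily small diameter exist, so the infimum is $\Lambda_n$, which is $Y_{orb}(S^4/\mathbb Z_n,[g_S])$ by \eqref{eq:Lambdan}; by (a) it is not attained. \qed

\section{Configurations that do not collapse}\label{sec:spread}

It remains to show that for $n\ge3$ the value $\Lambda_n$ is approached only by collapsing configurations. By Proposition~\ref{prop:key} it is enough to improve the constant for invariant functions. Near-equality in Corollary~\ref{cor:avg} forces near-equality in \eqref{eq:F2} at every pole, and a function cannot concentrate all its energy at two separated points.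

\begin{lemma}\label{lem:spread}
Let $n\ge3$ and $\epsilon>0$. There is $b>c$, depending only on $n$ and $\epsilon$, such that for every configuration of diameter at least $\epsilon$
\[
D(f)\ge b\Big(\int f^4\,\frac Vn\,dh\Big)^{1/2}\qquad\text{for all }f\in C_c^\infty(\mathcal H^3).
\]
\end{lemma}

\begin{proof}
Otherwise there are $b_i\downarrow c$, configurations $\mathbf p^i$ with $\mathrm{dist}(p_1^i,p_2^i)\ge\epsilon$ after relabeling, and functions $f_i\ne0$ violating the inequality with constant $b_i$. By \eqref{eq:F1} we may normalize $D(f_i)=1$; then $c^2\int f_i^4V_i/n>c^2/b_i^2\to1$. Put $A_j^i=c^2\int f_i^4\,\frac12\coth r_{p_j^i}\,dh$, which is at most $1$ by \eqref{eq:F2}. Since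
\[
c^2\int f_i^4\,\frac{V_i}n\,dh=\frac1n\sum_jA_j^i-\Big(\frac12-\frac1n\Big)c^2\int f_i^4\,dh
\]
and $\frac12-\frac1n>0$ for $n\ge3$, we get $A_j^i\to1$ for every $j$ and $\int f_i^4\to0$.

Let $\vartheta:[0,\infty)\to[0,\frac\pi2]$ be Lipschitz, equal to $0$ on $[0,\epsilon/8]$ and to $\frac\pi2$ on $[\epsilon/4,\infty)$. For $j=1,2$ let $\chi_j=\cos\vartheta(r_{p_j^i})$, and let $\chi_0=\sin\vartheta(r_{p_1^i})\sin\vartheta(r_{p_2^i})$. The balls $B(p_j^i,\epsilon/4)$, $j=1,2$, are disjoint, so $\chi_0^2+\chi_1^2+\chi_2^2=1$. The gradients $\nabla\chi_l$ are bounded in terms of $\epsilon$ and vanish outside these two balls, whose volume depends only on $\epsilon$. The cross terms cancel as in Step~1 of Section~\ref{sec:sym}, and $D(\chi_0f_i)\ge0$, so by the Cauchy--Schwarz inequality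
\[
1=D(f_i)=\sum_{l=0}^2D(\chi_lf_i)-\int f_i^2\sum_l|\nabla\chi_l|^2\ge D(\chi_1f_i)+D(\chi_2f_i)-C_\epsilon\Big(\int f_i^4\Big)^{1/2}.
\]
For $j=1,2$ the function $1-\chi_j^4$ vanishes on $B(p_j^i,\epsilon/8)$, so $\int(1-\chi_j^4)f_i^4\coth r_{p_j^i}\le\coth(\epsilon/8)\int f_i^4\to0$. By \eqref{eq:F2},
\[
D(\chi_jf_i)^2\ge c^2\int(\chi_jf_i)^4\,\tfrac12\coth r_{p_j^i}\,dh=A_j^i-o(1)\to1 .
\]
Thus $1\ge2-o(1)$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
The ``if'' part is Theorem~\ref{thm:main}(b). Conversely, suppose that the diameters do not tend to $0$; along a subsequence they are at least some $\epsilon>0$. Take $b>c$ from Lemma~\ref{lem:spread}. Since $c^2/n<c^2\kappa_0=\pi^2/\sqrt3$, we may decrease $b$, keeping $b>c$, so that $b^2/n\le\pi^2/\sqrt3$. Proposition~\ref{prop:key} applies with $m=V$, $W=V/n$, $\kappa=1/n$, and with Lemma~\ref{lem:untwist} it gives $\mathcal E(u)\ge\sqrt{2\pi}\,b\,n^{-1/2}(\int_Pu^4V\,dh\,d\theta)^{1/2}$ for $u\in C_c^\infty(P)$. By Lemma~\ref{lem:quot}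 and \eqref{eq:c}, $Y(M,[g_i])\ge\frac bc\Lambda_n$ along the subsequence, so $Y(M,[g_i])\not\to\Lambda_n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LeBrun}
LeBrun, J. Differential Geom. \textbf{34} (1991).

\bibitem{Via}
Jeff Viaclovsky, \emph{Monopole metrics and the orbifold Yamabe problem}, arXiv:1002.2119 (2010).

\end{thebibliography}
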